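\title{Strongly dependent expansions of the $p$-adic field have rational Poincar\'e series}

\begin{abstract}
The Poincar\'e series of a set $A\subseteq\mathbb{Z}_p^n$ is the generating series of the number of residues of $A$ modulo $p^m$. We prove that it is a rational function for every set definable in a strongly dependent expansion of the field $\mathbb{Q}_p$, which answers a question of Okura. The proof applies equally to strong expansions, so NIP is not needed. It gives the shape of the denominators, a version for families indexed by the value group, and a classification of the definable subsets of $\mathbb{Q}_p$ whose boundary has empty interior: they have finite boundary and are definable in the field. The hypothesis is used once, to exclude definable families of arbitrarily sparse sets.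
\end{abstract}

\section{The question and the results}

Fix a prime $p$, let $v\colon\mathbb{Q}_p^\times\to\mathbb{Z}$ be the $p$-adic valuation, and put $v(0)=\infty$ and $\mathbb{N}=\{0,1,2,\dots\}$. For $A\subseteq\mathbb{Z}_p^n$ and $m\ge0$ let $N_m(A)$ be the cardinality of the image of $A$ in $(\mathbb{Z}/p^m\mathbb{Z})^n$, that is, the number of cosets of $p^m\mathbb{Z}_p^n$ that meet $A$. The \emph{Poincar\'e series} of $A$ is
\[
P_A(T)=\sum_{m=0}^\infty N_m(A)\,T^m .
\]
The number $N_m(A)$ measures the size of $A$ at scale $p^{-m}$. A point has series $1/(1-T)$, and $\mathbb{Z}_p^n$ has series $1/(1-p^nT)$. A power series is a rational function exactly when its coefficients satisfy a linear recurrence from some index on, so rationality of $P_A$ says that the size of $A$ changes in a regular way from one scale to the next. The following example shows how this can fail.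

\begin{example}\label{ex:AQ}
Let $Q\subseteq\mathbb{N}$ be infinite, and let $A_Q=\{x\in\mathbb{Z}_p\setminus\{0\}:v(x)\in Q\}$ and $p^Q=\{p^q:q\in Q\}$. Modulo $p^m$ both sets have the residue $0$, since $Q$ has an element $\ge m$. For each $q\in Q$ with $q<m$, the set $A_Q$ has all $(p-1)p^{m-q-1}$ residues of valuation $q$, and $p^Q$ has one. Summing over $m>q$ gives
\begin{equation}\label{eq:AQ}
P_{A_Q}(T)=\frac1{1-T}+\frac{(p-1)T}{1-pT}\sum_{q\in Q}T^q,\qquad
P_{p^Q}(T)=\frac1{1-T}+\frac{T}{1-T}\sum_{q\in Q}T^q .
\end{equation}
Each series is rational if and only if $\sum_{q\in Q}T^q$ is, and this happens if and only if $Q$ is eventually periodic. Indeed, under a recurrence of order $d$ each block of $d$ consecutive coefficients determines the next block, and there are only $2^d$ blocks; conversely, an eventually periodic $Q$ gives a finite sum of terms $T^a$ and $T^a/(1-T^b)$.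
\end{example}

An \emph{expansion of the $p$-adic field} is a first-order structure $\mathcal{M}$ on $\mathbb{Q}_p$ expanding $(\mathbb{Q}_p;+,\cdot)$. It \emph{has the rationality of the Poincar\'e series} if $P_A(T)$ is a rational function for every $n$ and every $A\subseteq\mathbb{Z}_p^n$ definable in $\mathcal{M}$, with parameters. By a theorem of Denef the field itself has this property. By Example~\ref{ex:AQ} an arbitrary expansion does not, and one asks which model-theoretic tameness conditions imply it. The conditions considered here bound the number of independent choices that a single element can record.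

\begin{definition}\label{def:patterns}
Let $\mathcal{M}$ be a structure and $\kappa$ a cardinal. Consider formulas $\varphi_i(x;y_i)$ for $i<\kappa$, with $x$ a single variable, and parameters $b_{i,q}$ for $i<\kappa$, $q<\omega$, taken in an elementary extension of $\mathcal{M}$.
\begin{itemize}
\item They form an \emph{ict-pattern of depth $\kappa$} if for every $\eta\colon\kappa\to\omega$ the set $\{\varphi_i(x;b_{i,\eta(i)}):i<\kappa\}\cup\{\neg\varphi_i(x;b_{i,q}):i<\kappa,\ q\ne\eta(i)\}$ is consistent.
\item They form an \emph{inp-pattern of depth $\kappa$} if for every $\eta\colon\kappa\to\omega$ the set $\{\varphi_i(x;b_{i,\eta(i)}):i<\kappa\}$ is consistent, and for every $i$ there is a finite $k_i$ such that any $k_i$ of the formulas $\varphi_i(x;b_{i,q})$, $q<\omega$, are jointly inconsistent.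
\end{itemize}
The \emph{dp-rank} of $\mathcal{M}$ is less than $\kappa$ if there is no ict-pattern of depth $\kappa$, and it equals $\kappa$ if it is less than $\kappa^+$ but not less than $\kappa$. The structure is \emph{dp-minimal} if its dp-rank is less than $2$, and \emph{strongly dependent} if its dp-rank is less than $\aleph_0$. It is \emph{strong}, in the sense of Adler, if there is no inp-pattern of depth $\aleph_0$; one also says that its burden is less than $\aleph_0$.
\end{definition}

In both kinds of pattern each row $i$ offers infinitely many alternatives, and any choice of one alternative per row is realized by some $x$.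

The two ends of the scale behave differently. Every dp-minimal expansion of the $p$-adic field is P-minimal (Simon--Walsberg), and P-minimal expansions have the rationality of the Poincar\'e series (Kovacsics--Leenknegt). At dp-rank $\aleph_0$ both outcomes occur. With $p^{\mathbb{Z}}=\{p^z:z\in\mathbb{Z}\}$, the structure $(\mathbb{Q}_p;+,\cdot,p^{\mathbb{Z}})$ has dp-rank $\aleph_0$ and has the rationality of the Poincar\'e series (Denef). With $R=\{2^n:n\in\mathbb{N}\}$, the structure $(\mathbb{Q}_p;+,\cdot,p^{\mathbb{Z}},p^R)$ is NIP, indeed distal, of dp-rank $\aleph_0$, and the Poincar\'e series of $p^R$ is not rational, as \eqref{eq:AQ} shows. These results, and the notions of P-minimality, NIP and distality, serve only as background and are not used in the proofs. What lies between the two ends is the subject of the following question, posed in \cite{Okura}.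

\begin{quote}
\emph{If an expansion of the $p$-adic field is strongly dependent, must it have the rationality of the Poincar\'e series?}
\end{quote}

The set $R$ suggests the answer. Its gaps grow without bound, so a sum of several elements of $R$ of very different sizes can be decoded term by term, like a string of digits, and one integer then records many independent choices. If every failure of regularity across scales can be converted into such gaps, then strong dependence should force rationality. This is what we prove.

In Theorem~\ref{thm:families} the index set $\mathbb{N}^r$ lives in the value group: a set $A\subseteq\mathbb{N}^r\times\mathbb{Z}_p^n$ is called definable if the set of $(z,x)\in(\mathbb{Z}_p\setminus\{0\})^r\times\mathbb{Z}_p^n$ with $(v(z_1),\dots,v(z_r),x)\in A$ is definable in $\mathcal{M}$. We write $Z^\gamma=Z_1^{\gamma_1}\cdots Z_r^{\gamma_r}$.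

\begin{theorem}\label{thm:main}
Let $\mathcal{M}$ be an expansion of the $p$-adic field that is strongly dependent or strong. For every definable $A\subseteq\mathbb{Z}_p^n$ the series $P_A(T)$ is rational. It is a finite $\mathbb{Z}$-linear combination of series
\[
p^{a_0}T^{b_0}\prod_{i}\bigl(1-p^{a_i}T^{b_i}\bigr)^{-1}
\]
(finite products over $i\ge1$) with $b_0\ge0$, $b_i\ge1$ for $i\ge1$, and $0\le a_i\le nb_i$ for all $i\ge0$.
\end{theorem}

\begin{theorem}\label{thm:families}
Let $\mathcal{M}$ be as in Theorem~\ref{thm:main} and let $A\subseteq\mathbb{N}^r\times\mathbb{Z}_p^n$ be definable, with fibers $A_\gamma\subseteq\mathbb{Z}_p^n$. Then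
\[
\sum_{m\in\mathbb{N},\ \gamma\in\mathbb{N}^r}N_m(A_\gamma)\,T^mZ^\gamma
\]
is rational, with denominator a product of factors $1-p^aT^bZ^c$ where $(b,c)\in\mathbb{N}^{1+r}\setminus\{0\}$ and $0\le a\le nb$.
\end{theorem}

\begin{theorem}\label{thm:unary}
Let $\mathcal{M}$ be as in Theorem~\ref{thm:main} and let $X\subseteq\mathbb{Q}_p$ be a definable set whose boundary $\mathrm{bd}(X)=\mathrm{cl}(X)\setminus\mathrm{int}(X)$ has empty interior; for instance, $X$ may be a Boolean combination of definable open sets. Then $\mathrm{bd}(X)$ is finite and $X$ is definable in $(\mathbb{Q}_p;+,\cdot)$. In particular every definable closed subset of $\mathbb{Q}_p$ with empty interior is finite.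
\end{theorem}

Theorem~\ref{thm:main} answers the question affirmatively. The threshold is optimal: by the example $(\mathbb{Q}_p;+,\cdot,p^{\mathbb{Z}},p^R)$, ``dp-rank less than $\aleph_0$'' cannot be replaced by ``dp-rank at most $\aleph_0$'', even within distal structures. The converse fails, since $(\mathbb{Q}_p;+,\cdot,p^{\mathbb{Z}})$ has rational Poincar\'e series and dp-rank $\aleph_0$. And since the theorems hold for every strong expansion, NIP is not needed.

No cell decomposition is available in $\mathcal{M}$, so the structure of definable sets has to be extracted from the combinatorial hypothesis directly. Section~\ref{sec:sparse} makes the decoding of sums precise and shows that no definable family contains arbitrarily sparse sets; this is the only use of the hypothesis. Two consequences follow. The structure induced on the value group is that of $(\mathbb{Z};+,<)$ (Section~\ref{sec:value}), and a definable subset of $\mathbb{Q}_p$ has boundedly many maximal balls of each radius, uniformly in families (Section~\ref{sec:balls}). The second consequence reduces the computation of $N_m(A)$, one coordinate at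 a time, to sums of powers of $p$ over definable subsets of the value group, and the first evaluates these sums as products of geometric series (Section~\ref{sec:rational}). Section~\ref{sec:unary} proves Theorem~\ref{thm:unary}.

\section{Conventions and forbidden sequences}\label{sec:conv}

Throughout, $\mathcal{M}$ is an expansion of the $p$-adic field and \emph{definable} means definable in $\mathcal{M}$ with parameters. A \emph{definable family} $(E_t)$ is the family of fibers of one definable set. We write $[n]=\{1,\dots,n\}$, and $[a,b]$ for the set of integers between $a$ and $b$.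

The ring $\mathbb{Z}_p$ is definable in the field: for a prime $\ell\ne p$, one has $x\in\mathbb{Z}_p$ if and only if $1+px^\ell$ is an $\ell$-th power, by Hensel's lemma when $v(x)\ge0$ and because $v(1+px^\ell)=1+\ell v(x)$ when $v(x)<0$. Hence the value group $\Gamma=\mathbb{Q}_p^\times/\mathbb{Z}_p^\times=\mathbb{Z}$ is interpretable in the field together with its addition and order: $v(x)+v(y)=v(z)$ means $xy/z\in\mathbb{Z}_p^\times$, and $v(x)\le v(y)$ means $y/x\in\mathbb{Z}_p$. We treat $\Gamma$ as a sort. A subset of $\Gamma^d\times\mathbb{Q}_p^n$ is definable if its preimage under $v$ in $(\mathbb{Q}_p^\times)^d\times\mathbb{Q}_p^n$ is, and a variable or parameter in $\Gamma$ can always be replaced by one in $\mathbb{Q}_p^\times$.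

A \emph{ball of level $k\in\mathbb{Z}$} is a coset $a+p^k\mathbb{Z}_p$ with $a\in\mathbb{Q}_p$. Its \emph{parent} is the ball of level $k-1$ containing it, and its \emph{children} are the $p$ balls of level $k+1$ inside it. Two balls are nested or disjoint. Balls are compact and open, they form a basis of the topology, and they form a definable family indexed by $(a,k)$.

Our patterns will be built inside $\mathcal{M}$, finite piece by finite piece.

\begin{definition}\label{def:forbidden}
A sequence of formulas $(\varphi_i(x;y_i))_{i\ge1}$, with $x$ a single variable, is \emph{forbidden} if for all $n,N\ge1$ there are parameters $b_{i,q}$ ($i\in[n]$, $q\in[N]$) in $\mathcal{M}$ such that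
\begin{itemize}
\item[(P1)] no $x$ satisfies $\varphi_i(x;b_{i,q})\wedge\varphi_i(x;b_{i,q'})$, for every $i$ and all $q\ne q'$;
\item[(P2)] some $x$ satisfies $\bigwedge_{i\le n}\varphi_i(x;b_{i,\eta(i)})$, for every $\eta\colon[n]\to[N]$.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:forbidden}
If $\mathcal{M}$ is strongly dependent or strong, then $\mathcal{M}$ has no forbidden sequence.
\end{lemma}

\begin{proof}
Let $(\varphi_i)$ be forbidden. Add constants $b_{i,q}$ for all $i,q\ge1$, and add to the elementary diagram of $\mathcal{M}$ the sentences expressing (P1) for all $i$ and $q\neq q'$, and (P2) for all $n$ and all $\eta\colon[n]\to\{1,2,\dots\}$. Finitely many of these sentences involve only indices $i\le n$, $q\le N$ for some $n,N$, and the array given by Definition~\ref{def:forbidden} satisfies them; here it matters that $\varphi_i$ does not depend on $n$ and $N$. By compactness there is an infinite array in an elementary extension in which every row is $2$-inconsistent and every path $\{\varphi_i(x;b_{i,\eta(i)})\}_i$ is consistent. This is an inp-pattern of depth $\aleph_0$. It is also an ict-pattern,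 since by (P1) a realization of the path $\eta$ satisfies $\neg\varphi_i(x;b_{i,q})$ for $q\ne\eta(i)$.
\end{proof}

\emph{From now on we assume only that $\mathcal{M}$ has no forbidden sequence.}

\section{Sparse families}\label{sec:sparse}

We begin with two rows and three columns.

\begin{example}\label{ex:table}
Suppose $R=\{2^n:n\in\mathbb{N}\}\subseteq\Gamma$ is definable, and let $E_t=\{r\in R:r\ge t\}$; distinct elements of $E_t$ differ by at least $t$. Start with the second row: take $4,8,16\in E_4$ and subtract the first, so that $e_2\in\{0,4,12\}\subseteq[0,12]$. For the first row we need gaps larger than $12$: take $16,32,64\in E_{16}$, so that $e_1\in\{0,16,48\}$. The nine sums $x=e_1+e_2$ are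
\[
\begin{array}{c|ccc}
 & e_2=0 & e_2=4 & e_2=12\\ \hline
e_1=0 & 0&4&12\\
e_1=16 & 16&20&28\\
e_1=48 & 48&52&60
\end{array}
\]
and both summands can be recovered from $x$ by a formula. Let $F_1=E_{16}-16=\{0,16,48,112,\dots\}$. The summand $e_1$ is the only $f\in F_1$ with $x-f\in[0,12]$, because the gaps of $F_1$ exceed $12$, and then $e_2=x-e_1$. So $\Phi_1(x,e)$, saying ``$e\in F_1$ and $x-e\in[0,12]$'', and $\Phi_2(x,e)$, saying ``$x-f=e$ for some $f\in F_1$ with $x-f\in[0,12]$'', satisfy (P1) and (P2). The formulas cannot list the three chosen values, since they must not depend on $N$; they can only mention the whole set $F_1$, and this is why all of $F_1$ must have large gaps.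
\end{example}

The next lemma is this decoding with $n$ rows in an abelian group. The set $W_i$ is the window that contains all sums of later terms. In $\mathbb{Q}_p$ a summand will be recovered only modulo a high power of $p$, so we allow an error in a subgroup $G_0$.

\begin{lemma}\label{lem:coding}
Let $G$ be an abelian group and $G_0\le G$ a subgroup. For $i\in[n]$ let $F_i,W_i\subseteq G$ with $W_i+G_0=W_i$, and let $e_{i,1},\dots,e_{i,N}\in F_i$. Assume:
\begin{itemize}
\item[(a)] if $g\in G$ and $f,f'\in F_i$ satisfy $g-f\in W_i$ and $g-f'\in W_i$, then $f-f'\in G_0$;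
\item[(b)] for each $i$ the elements $e_{i,1},\dots,e_{i,N}$ are pairwise incongruent modulo $G_0$;
\item[(c)] $\sum_{j>i}e_{j,\eta(j)}\in W_i$ for all $i\in[n]$ and all $\eta\colon[n]\to[N]$ (for $i=n$ this says $0\in W_n$).
\end{itemize}
Let $\Phi_i(x,e)$ say that $e\in F_i$ and that there are $f_1\in F_1,\dots,f_{i-1}\in F_{i-1}$ such that, with $f_i=e$, one has $x-f_1-\dots-f_j\in W_j$ for all $j\le i$. Then no $x$ satisfies both $\Phi_i(x,e_{i,q})$ and $\Phi_i(x,e_{i,q'})$ with $q\ne q'$, and for every $\eta$ some $x$ satisfies $\Phi_i(x,e_{i,\eta(i)})$ for all $i$.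
\end{lemma}

\begin{proof}
Given $\eta$, take $x=\sum_je_{j,\eta(j)}$ and $f_j=e_{j,\eta(j)}$; then $x-f_1-\dots-f_j$ is the sum of the terms of index $>j$, which lies in $W_j$ by (c).

Now let $x$ satisfy $\Phi_i(x,e_{i,q})$ with witnesses $f_1,\dots,f_i=e_{i,q}$ and $\Phi_i(x,e_{i,q'})$ with witnesses $f'_1,\dots,f'_i=e_{i,q'}$. We show $f_j-f_j'\in G_0$ by induction on $j\le i$. Put $g=x-f_1-\dots-f_{j-1}$, so that $g-f_j\in W_j$. By the induction hypothesis $g-f'_j$ differs from $x-f'_1-\dots-f'_j\in W_j$ by an element of $G_0$, so $g-f_j'\in W_j+G_0=W_j$. Then (a) gives $f_j-f_j'\in G_0$. For $j=i$, (b) gives $q=q'$.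
\end{proof}

\begin{definition}\label{def:sparse}
Let $\rho\ge1$ be an integer. A set $Q\subseteq\Gamma$ is \emph{$\rho$-sparse} if $|Q|\ge\rho$ and distinct elements of $Q$ differ by at least $\rho$. A set $E\subseteq\mathbb{Q}_p$ is \emph{$\rho$-sparse} if there is $l\in\mathbb{Z}$, called a \emph{witness}, such that $E$ meets at least $\rho$ balls of level $l$ and, for $a,a'\in E$, $v(a-a')\ge l$ implies $v(a-a')\ge l+\rho$.
\end{definition}

In terms of $p$-adic digits, the elements of $E$ show at least $\rho$ different strings in the positions below $l$, and these strings determine the digits in positions $l,\dots,l+\rho-1$. In both sorts a $\rho'$-sparse set is $\rho$-sparse for $\rho\le\rho'$.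

\begin{proposition}\label{prop:nosparse}
For every definable family $(E_t)$ of subsets of $\Gamma$, and for every definable family $(E_t)$ of subsets of $\mathbb{Q}_p$, there is $\rho\ge1$ such that no $E_t$ is $\rho$-sparse.
\end{proposition}

\begin{proof}
Suppose that for every $\rho$ some $E_t$ is $\rho$-sparse. We construct a forbidden sequence. Fix $n\ge1$ and $N\ge2$; an array for $N=2$ contains one for $N=1$. In both cases row $i$ occupies a width $w_i$ and needs gaps that absorb the total width $g_i=\sum_{j>i}w_j$ of the later rows. So the rows are chosen in the order $i=n,n-1,\dots,1$, and $g_i$ is known when row $i$ is chosen ($g_n=0$).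

\emph{Subsets of $\Gamma$.} At stage $i$ choose a $\rho$-sparse set $E_{t_i}$ with $\rho\ge\max(N,g_i+1)$ and elements $a_{i,1}<\dots<a_{i,N}$ of it, and let $w_i=a_{i,N}-a_{i,1}$. Put
\[
F_i=E_{t_i}-a_{i,1},\qquad e_{i,q}=a_{i,q}-a_{i,1}\in[0,w_i],\qquad W_i=[0,g_i],\qquad G_0=0
\]
in $G=\Gamma$. If $g-f$ and $g-f'$ lie in $W_i$, then $|f-f'|\le g_i<\rho$, so $f=f'$ by sparseness; this is (a). Condition (b) holds as the $e_{i,q}$ are distinct, and (c) holds as $0\le\sum_{j>i}e_{j,\eta(j)}\le\sum_{j>i}w_j=g_i$. The condition $\Phi_i(v(x),e)$ on $x\in\mathbb{Q}_p^\times$ is expressed by a formula that depends only on $i$ and on the family; its parameters are $t_j,a_{j,1},g_j$ ($j\le i$), $e$, and those defining the family. By Lemma~\ref{lem:coding} these formulas form a forbidden sequence.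

\emph{Subsets of $\mathbb{Q}_p$.} At stage $i$ choose a $\rho$-sparse set $E_{t_i}$ with $\rho\ge\max(N,g_i)$, a witness $l_i$, and elements $a_{i,1},\dots,a_{i,N}\in E_{t_i}$ pairwise incongruent modulo $p^{l_i}$. Let
\[
h_i=\min_{q\ge2}v(a_{i,q}-a_{i,1})<l_i,\qquad w_i=l_i-h_i\ge1 .
\]
The differences $a_{i,q}-a_{i,1}$ are told apart by their digits in positions $h_i,\dots,l_i-1$. These ranges of positions are unrelated for different $i$, and we use multiplication by powers of $p$ to lay them end to end. Define $s_1=0$ and $s_i$ for $i\ge2$ by $s_i+h_i=s_{i-1}+l_{i-1}$, and put $H_i=s_i+h_i$ and $L_i=s_i+l_i=H_i+w_i$. Then $H_{i+1}=L_i$, so $H_1<L_1=H_2<L_2=\dots<L_n$ and $L_n=L_i+g_i$. In $G=\mathbb{Q}_p$ put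
\[
F_i=p^{s_i}(E_{t_i}-a_{i,1}),\quad e_{i,q}=p^{s_i}(a_{i,q}-a_{i,1})\in p^{H_i}\mathbb{Z}_p,\quad W_i=p^{L_i}\mathbb{Z}_p,\quad G_0=p^{L_n}\mathbb{Z}_p .
\]
We have $W_i+G_0=W_i$ because $L_n\ge L_i$. For (a), write $f=p^{s_i}(a-a_{i,1})$ and $f'=p^{s_i}(a'-a_{i,1})$ with $a,a'\in E_{t_i}$. If $g-f,g-f'\in W_i$, then $v(f-f')\ge L_i$, so $v(a-a')\ge l_i$, so $v(a-a')\ge l_i+g_i$ by sparseness, and $v(f-f')\ge L_i+g_i=L_n$. For (b), the $e_{i,q}$ are pairwise incongruent modulo $p^{L_i}$, and $L_i\le L_n$. For (c), if $j>i$ then $e_{j,q}\in p^{H_j}\mathbb{Z}_p\subseteq p^{H_{i+1}}\mathbb{Z}_p=W_i$. The condition $f\in F_j$ reads $\exists a\in E_{t_j}\ f=p^{s_j}(a-a_{j,1})$, and $z\in W_j$ reads $v(z)\ge L_j$. So $\Phi_i(x,e)$ is a formula depending only on $i$ and on the family, with parameters $t_j,a_{j,1},p^{s_j},L_j$ ($j\le i$), $e$, and those defining the family. Again Lemma~\ref{lem:coding} gives a forbidden sequence.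
\end{proof}

\begin{remark}\label{rem:finite}
A finite set $E\subseteq\mathbb{Q}_p$ is $|E|$-sparse, with any witness $l$ larger than all valuations of differences of distinct elements. So the finite members of a definable family of subsets of $\mathbb{Q}_p$ have bounded size. The sets $\{x\in p^{\mathbb{Z}}:0\le v(x)<t\}$ show that every expansion defining $p^{\mathbb{Z}}$ has a forbidden sequence.
\end{remark}

\section{The value group is Presburger}\label{sec:value}

A subset of $\mathbb{Z}^d$ is \emph{Presburger} if it is definable in $(\mathbb{Z};+,<)$. For subsets of $\mathbb{N}^d$ this is the same as being definable in $(\mathbb{N};+)$, since $(\mathbb{N};+)$ is definable in $(\mathbb{Z};+,<)$ and an integer can be coded as a difference of two natural numbers. A subset of $\mathbb{Z}$ that is eventually periodic in both directions is a finite union of points and one-sided arithmetic progressions, hence Presburger. We use two published results. The first reduces a statement about all arities to the unary case.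

\begin{theorem}[Michaux--Villemaire \cite{MV}]\label{thm:MV}
A set $S\subseteq\mathbb{N}^d$ is definable in $(\mathbb{N};+)$ if and only if every subset of $\mathbb{N}$ definable in $(\mathbb{N};+,S)$ is definable in $(\mathbb{N};+)$.
\end{theorem}

The second describes Presburger sets in a form suited to summation. It combines the theorem of Ginsburg and Spanier that Presburger subsets of $\mathbb{N}^d$ are semilinear, that is, finite unions of sets $\beta+\mathbb{N}\nu_1+\dots+\mathbb{N}\nu_q$, with its refinement by Ito \cite{Ito} and Eilenberg--Sch\"utzenberger \cite{ES}.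

\begin{theorem}\label{thm:semilinear}
Every Presburger set $S\subseteq\mathbb{N}^d$ is a finite disjoint union of sets $\beta+\mathbb{N}\nu_1+\dots+\mathbb{N}\nu_q$ with $q\ge0$, $\beta\in\mathbb{N}^d$, and $\nu_1,\dots,\nu_q\in\mathbb{N}^d$ linearly independent over $\mathbb{Q}$.
\end{theorem}

By Example~\ref{ex:AQ}, rationality requires every definable $Q\subseteq\mathbb{N}$ to be eventually periodic. The difficulty is that a set that is not eventually periodic need not be sparse; the complement of $R$ is an example. The remedy is to apply Proposition~\ref{prop:nosparse} not to $Q$ but to the set of places where a given finite pattern of $Q$ recurs. A pattern without a short period cannot overlap itself closely, so its occurrences are far apart, and therefore few. For $Q=R$, the word $0^\rho10^{\rho-1}$ has no period $q<\rho$, and it occurs at $2^n-\rho$ for all large $n$; the complementary word occurs at the same places in the complement of $R$.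

\begin{proposition}\label{prop:presburger}
Every definable subset of $\Gamma^d$ is Presburger, and every definable subset of $\Gamma$ is eventually periodic in both directions.
\end{proposition}

\begin{proof}
\emph{The case $d=1$.} Let $Q\subseteq\Gamma$ be definable, with indicator function $\chi$. It suffices to show that $Q$ is periodic on some interval $[k_0,\infty)$ and to apply this also to $-Q$. The sets
\[
E_{k,u}=\{j\in\Gamma:\chi(j+i)=\chi(k+i)\text{ for all }0\le i<u\}\qquad(k\in\Gamma,\ u\in\mathbb{N})
\]
form a definable family, because the length $u$ of the pattern is a parameter. Let $\rho$ be given by Proposition~\ref{prop:nosparse}. Only now do we fix the length: let $w_k$ be the word $(\chi(k+i))_{0\le i<2\rho}$. It has \emph{period} $q$ if $w_k(i)=w_k(i+q)$ whenever $0\le i<i+q<2\rho$. Call $k$ \emph{good} if $w_k$ has a period $q$ with $1\le q<\rho$, and \emph{bad} otherwise.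

\emph{There are finitely many bad $k$.} Let $k$ be bad, and suppose $j<j'$ lie in $E_{k,2\rho}$ with $q=j'-j<\rho$. For $0\le i<i+q<2\rho$,
\[
w_k(i)=\chi(j'+i)=\chi(j+q+i)=w_k(i+q),
\]
so $q$ is a period of $w_k$, a contradiction. Hence distinct elements of $E_{k,2\rho}$ differ by at least $\rho$, and since $E_{k,2\rho}$ is not $\rho$-sparse, it has fewer than $\rho$ elements. As $E_{k,2\rho}=\{j:w_j=w_k\}$ and there are $4^\rho$ words of length $2\rho$, at most $\rho4^\rho$ integers are bad.

\emph{Periods propagate.} Let $w_k$ have period $q<\rho$ and let $k+1$ be good, with $w_{k+1}$ of period $q'<\rho$. We claim that $w_{k+1}$ has period $q$. The word $w_k$ occupies the positions $[k,h-1]$ and $w_{k+1}$ the positions $[k+1,h]$, where $h=k+2\rho$. The only relation not already given by $w_k$ is $\chi(h)=\chi(h-q)$. Since $h-q-q'\ge k+2$,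
\[
\chi(h)=\chi(h-q')=\chi(h-q'-q)=\chi(h-q),
\]
where the first and third equalities use the period $q'$ of $w_{k+1}$ and the second uses the period $q$ of $w_k$.

Choose $k_0$ such that all $k\ge k_0$ are good, and let $q<\rho$ be a period of $w_{k_0}$. By induction every $w_k$ with $k\ge k_0$ has period $q$, so $\chi(k)=w_k(0)=w_k(q)=\chi(k+q)$ for all $k\ge k_0$.

\emph{General $d$.} A set $S\subseteq\Gamma^d$ is recovered in $(\mathbb{Z};+,<)$ from the $2^d$ sets $\{\gamma\in\mathbb{N}^d:(\varepsilon_1\gamma_1,\dots,\varepsilon_d\gamma_d)\in S\}$ with $\varepsilon\in\{\pm1\}^d$, so we may assume $S\subseteq\mathbb{N}^d$. Every subset of $\mathbb{N}$ definable in $(\mathbb{N};+,S)$ is definable in $\mathcal{M}$, hence eventually periodic, hence definable in $(\mathbb{N};+)$. By Theorem~\ref{thm:MV}, $S$ is Presburger.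
\end{proof}

That $(\mathbb{Z};+,<)$ has no proper strong expansion is also a result of Dolich and Goodrick \cite{DG}; it is not used here.

\section{Maximal unmixed balls}\label{sec:balls}

Let $D\subseteq\mathbb{Q}_p$. A ball $B$ is \emph{full} (for $D$) if $B\subseteq D$, \emph{empty} if $B\cap D=\emptyset$, and \emph{mixed} otherwise; this is its \emph{type}. A ball is \emph{unmixed} if it is full or empty. Balls contained in an unmixed ball are unmixed, and so balls containing a mixed ball are mixed. A \emph{maximal unmixed ball} is an unmixed ball whose parent is mixed.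

For $D=\{x\ne0:v(x)\text{ even}\}$ the mixed balls are the balls $p^k\mathbb{Z}_p$, and the maximal unmixed balls of level $j$ are the $p-1$ children of $p^{j-1}\mathbb{Z}_p$ other than $p^j\mathbb{Z}_p$. The key lemma says that such a bound, independent of the level, always holds. The next example shows how a sparse family arises when it does not.

\begin{example}\label{ex:cantor}
Let $C\subseteq\mathbb{Z}_p$ be the set of $\sum_ia_ip^i$, $0\le a_i<p$, with $a_i=0$ for all odd $i$. A ball of level $j\ge0$ in $\mathbb{Z}_p$ is given by the digits $a_0,\dots,a_{j-1}$; it is empty if some odd-indexed digit is nonzero, and mixed otherwise. For even $j\geq 2$ there are $(p-1)p^{j/2}$ maximal unmixed balls of level $j$, so no bound exists. The set $C$ is not even $2$-sparse: a witness $l$ must be positive, and one of $l,l+1$ is even and hence the valuation of the difference of two elements of $C$.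

Let $k,\rho\ge2$ be even. Let $E$ be the set of $b\in\mathbb{Q}_p$ such that for all $y\in p^k\mathbb{Z}_p$ the balls $b+y+p^{k+\rho}\mathbb{Z}_p$ and $y+p^{k+\rho}\mathbb{Z}_p$ have the same type: near $b$, the set $C$ looks as it does near $0$, between the levels $k$ and $k+\rho$. Taking $y=0$ shows $E\subseteq\mathbb{Z}_p$. Write $b=b_0+p^kb_1$ with $0\le b_0<p^k$ and $b_1\in\mathbb{Z}_p$, and let $\Theta\subseteq\mathbb{Z}/p^\rho\mathbb{Z}$ be the set of residues whose odd-indexed digits vanish. Then $b\in E$ if and only if $b_0\in C$ and translation by $b_1$ preserves $\Theta$. The translations preserving $\Theta$ form a subgroup of the cyclic group $\mathbb{Z}/p^\rho\mathbb{Z}$. If it were nonzero it would contain $p^{\rho-1}$, but $0\in\Theta$ and $p^{\rho-1}\notin\Theta$. So $E$ is the union of the $p^{k/2}$ balls $b_0+p^{k+\rho}\mathbb{Z}_p$ with $b_0\in C\cap[0,p^k-1]$, and it is $\rho$-sparse with witness $k$ once $p^{k/2}\ge\rho$.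
\end{example}

The proof of the key lemma runs this example for an arbitrary family. The role of a short period is now played by a nonzero translation preserving the pattern.

\begin{lemma}\label{lem:key}
Let $(D_t)$ be a definable family of subsets of $\mathbb{Q}_p$. There is $\lambda\in\mathbb{N}$ such that for all $t$ and all $j\in\mathbb{Z}$, the set $D_t$ has at most $\lambda$ maximal unmixed balls of level $j$.
\end{lemma}

\begin{proof}
For $t$, $k\in\Gamma$, $c\in\mathbb{N}$ and $a\in\mathbb{Q}_p$ let $E_{t,k,c,a}$ be the set of $b\in\mathbb{Q}_p$ such that for all $y\in p^k\mathbb{Z}_p$ the balls $a+y+p^{k+c}\mathbb{Z}_p$ and $b+y+p^{k+c}\mathbb{Z}_p$ have the same type for $D_t$. This is a definable family with the depth $c$ among its parameters. Let $\rho$ be given by Proposition~\ref{prop:nosparse}, and from now on take $c=\rho$.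

Fix $t$ and $k$, and let $\Lambda=p^k\mathbb{Z}_p/p^{k+\rho}\mathbb{Z}_p$, a cyclic group of order $p^\rho$. For $a\in\mathbb{Q}_p$ let $\sigma_a\colon\Lambda\to\{\text{full},\text{empty},\text{mixed}\}$ send $y$ to the type of $a+y+p^{k+\rho}\mathbb{Z}_p$, so that $E_{t,k,\rho,a}=\{b:\sigma_b=\sigma_a\}$. Let $\Sigma_a$ be the subgroup of those $z\in\Lambda$ with $\sigma_a(y+z)=\sigma_a(y)$ for all $y\in\Lambda$. For $a'\in a+p^k\mathbb{Z}_p$,
\begin{equation}\label{eq:shift}
\sigma_{a'}(y)=\sigma_a\bigl(y+(a'-a)\bigr)\qquad(y\in\Lambda),
\end{equation}
so $\Sigma_{a'}=\Sigma_a$ depends only on the ball $a+p^k\mathbb{Z}_p$. Call this ball \emph{bad} if $\Sigma_a=0$ and \emph{good} otherwise.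

\emph{At most $\rho\,3^{p^\rho}$ balls of level $k$ are bad.} Let $a+p^k\mathbb{Z}_p$ be bad and $E=\{b:\sigma_b=\sigma_a\}$. Let $b,b'\in E$ with $v(b-b')\ge k$. By \eqref{eq:shift}, $\sigma_b(y)=\sigma_{b'}(y)=\sigma_b(y+(b'-b))$ for all $y$, so the class of $b'-b$ lies in $\Sigma_b$, which equals $\Sigma_a=0$ because $\sigma_b=\sigma_a$. Thus $v(b-b')\ge k+\rho$. Since $k$ is not a witness for $\rho$-sparseness of $E$, the set $E$ meets fewer than $\rho$ balls of level $k$. So for each of the $3^{p^\rho}$ functions $\sigma$ on $\Lambda$, fewer than $\rho$ bad balls contain a point $b$ with $\sigma_b=\sigma$, and every bad ball is counted for some $\sigma$.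

\emph{A good ball of level $k$ contains no maximal unmixed ball of level $k+\rho$.} Let $B=a+p^k\mathbb{Z}_p$ be good. Every nonzero subgroup of the cyclic $p$-group $\Lambda$ contains its subgroup of order $p$, namely $p^{k+\rho-1}\mathbb{Z}_p/p^{k+\rho}\mathbb{Z}_p$. So $\sigma_a$ is constant on the cosets of this subgroup, which means that the $p$ children of any ball $B'\subseteq B$ of level $k+\rho-1$ have the same type. If one child is unmixed, then all are full or all are empty, and $B'$ is unmixed.

Hence every maximal unmixed ball of level $j$ lies in a bad ball of level $j-\rho$. Each such ball contains $p^\rho$ balls of level $j$, so $\lambda=p^\rho\rho\,3^{p^\rho}$ works.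
\end{proof}

\begin{remark}\label{rem:cyclic}
Cyclicity of $\Lambda$ is what makes a nonzero symmetry useful, and it confines the lemma to one variable. In $\mathbb{Q}_p^2$, with balls $(a,b)+p^j\mathbb{Z}_p^2$, the set $D=\mathbb{Z}_p\times\{0\}$ has $p^j(p-1)$ maximal empty balls of level $j\ge1$, namely those with $a\in\mathbb{Z}_p$ and $v(b)=j-1$. This is why the next section removes one coordinate at a time, and why the lemma is stated for families: the remaining coordinates become parameters.
\end{remark}

\section{Counting residues}\label{sec:rational}

For $A\subseteq\mathbb{Z}_p$, the number $N_m(A)$ is the number of balls of level $m$ in the thickened set $D_m=A+p^m\mathbb{Z}_p$. We count them by cutting $D_m$ into \emph{maximal full balls}, that is, full balls whose parent is not full. The parent of such a ball is neither full nor empty, so maximal full balls are maximal unmixed balls, and Lemma~\ref{lem:key} bounds their number at each level.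

\begin{example}\label{ex:even}
Let $A=\{x\in\mathbb{Z}_p\setminus\{0\}:v(x)\text{ even}\}$. Then $D_m$ consists of $p^m\mathbb{Z}_p$ and the $x$ of even valuation in $[0,m-1]$. Its maximal full balls are: $p-1$ balls of level $j$, making up $\{x:v(x)=j-1\}$, for each odd $j$ with $1\le j<m$; and the ball around $0$, of level $j=m$ for even $m$ and $j=m-1$ for odd $m$. A ball of level $j$ contains $p^{m-j}$ balls of level $m$. The three sets of pairs $(m,j)$ are
\[
(2,1)+\mathbb{N}(2,2)+\mathbb{N}(1,0),\qquad \mathbb{N}(2,2),\qquad(1,0)+\mathbb{N}(2,2),
\]
and summing $p^{m-j}T^m$ over them gives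
\[
P_A(T)=(p-1)\frac{pT^2}{(1-T^2)(1-pT)}+\frac1{1-T^2}+\frac{pT}{1-T^2},
\]
in agreement with \eqref{eq:AQ} for $Q=2\mathbb{N}$.
\end{example}

In general the number of maximal full balls of level $j$ varies with the parameters. Because it is bounded by $\lambda$, it is the sum of the indicator functions of the $\lambda$ definable conditions ``there are at least $i$ such balls'', and the count in $n$ variables becomes a finite sum of counts in $n-1$ variables, with the level $j$ as a new parameter in $\Gamma$.

\begin{proposition}\label{prop:count}
Let $d\ge1$, $n\ge0$, and let $D\subseteq\Gamma^d\times\mathbb{Z}_p^n$ be definable. Write $\gamma=(m,\gamma_2,\dots,\gamma_d)$, and assume that for every $\gamma$ with $m\ge0$ the fiber $D_\gamma\subseteq\mathbb{Z}_p^n$ is invariant under translation by $p^m\mathbb{Z}_p^n$. Then there are finitely many definable sets $S_\iota\subseteq\Gamma^{d+n}$ such that for all $\gamma$ with $m\ge0$,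
\[
\bigl|D_\gamma/p^m\mathbb{Z}_p^n\bigr|=\sum_\iota\ \sum_{j\in[0,m]^n}1_{S_\iota}(\gamma,j)\,p^{\,nm-j_1-\dots-j_n}.
\]
\end{proposition}

\begin{proof}
We use induction on $n$, for all $d$ at once. For $n=0$, $\mathbb{Z}_p^0$ is a point and the single set $S=D\subseteq\Gamma^d$ works. Let $n\ge1$. The sets $D_{\gamma,x'}=\{y\in\mathbb{Z}_p:(x',y)\in D_\gamma\}$, for $\gamma\in\Gamma^d$ and $x'\in\mathbb{Z}_p^{n-1}$, form a definable family; let $\lambda$ be its bound from Lemma~\ref{lem:key}. Let $u(\gamma,k,x')\le\lambda$ be the number of maximal full balls of level $k$ for $D_{\gamma,x'}$.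

Let $m\ge0$. If $y\in D_{\gamma,x'}$, then $y+p^m\mathbb{Z}_p$ is full by invariance, and no ball of negative level is full since $D_{\gamma,x'}\subseteq\mathbb{Z}_p$. So among the full balls containing $y$ there is one of least level $k\in[0,m]$, and it is a maximal full ball. Distinct maximal full balls are disjoint, for if one were properly contained in another its parent would be full. No maximal full ball has level $>m$, since its parent would be full by invariance. Therefore $D_{\gamma,x'}$ is the disjoint union of its maximal full balls, and
\begin{equation}\label{eq:fiber}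
\bigl|D_{\gamma,x'}/p^m\mathbb{Z}_p\bigr|=\sum_{k=0}^mu(\gamma,k,x')\,p^{m-k}=\sum_{i=1}^\lambda\sum_{k=0}^m1_{D^{(i)}}(\gamma,k,x')\,p^{m-k},
\end{equation}
where $D^{(i)}=\{(\gamma,k,x'):u(\gamma,k,x')\ge i\}\subseteq\Gamma^{d+1}\times\mathbb{Z}_p^{n-1}$. The set $D^{(i)}$ is definable: the condition says that there are $c_1,\dots,c_i$, pairwise incongruent modulo $p^k$, such that each $c_s+p^k\mathbb{Z}_p$ is full and no $c_s+p^{k-1}\mathbb{Z}_p$ is full. For $m\ge0$ the set $D_{\gamma,x'}$ depends only on $x'$ modulo $p^m$, so the fibers $D^{(i)}_{(\gamma,k)}$ are invariant under $p^m\mathbb{Z}_p^{n-1}$. Summing \eqref{eq:fiber} over $x'$ modulo $p^m$ gives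
\[
\bigl|D_\gamma/p^m\mathbb{Z}_p^n\bigr|=\sum_{i=1}^\lambda\sum_{k=0}^mp^{m-k}\,\bigl|D^{(i)}_{(\gamma,k)}/p^m\mathbb{Z}_p^{n-1}\bigr| .
\]
The first coordinate of $(\gamma,k)$ is still $m$, so the induction hypothesis applies to each $D^{(i)}$ and yields sets $S_{i,\iota}\subseteq\Gamma^{(d+1)+(n-1)}$ and weights $p^{(n-1)m-j_1-\dots-j_{n-1}}$. Renaming $k$ as $j_n$ and moving this coordinate to the last place, the exponents add up to $nm-j_1-\dots-j_n$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:families}]
By Lemma~\ref{lem:forbidden}, $\mathcal{M}$ has no forbidden sequence. Let $A\subseteq\mathbb{N}^r\times\mathbb{Z}_p^n$ be definable; Theorem~\ref{thm:main} concerns the case $r=0$. The set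
\[
D=\{(m,\gamma,x):m\ge0,\ \gamma\in\mathbb{N}^r,\ x\in A_\gamma+p^m\mathbb{Z}_p^n\}
\]
satisfies the hypothesis of Proposition~\ref{prop:count} with $d=1+r$, and $N_m(A_\gamma)=|D_{(m,\gamma)}/p^m\mathbb{Z}_p^n|$. So the generating series is a finite sum of series
\begin{equation}\label{eq:series}
\sum_{(m,\gamma,j)\in S}p^{\,\ell(m,\gamma,j)}\,T^mZ^\gamma,\qquad \ell(m,\gamma,j)=nm-j_1-\dots-j_n,
\end{equation}
where $S$ is a definable subset of the cone $\Delta=\{(m,\gamma,j)\in\mathbb{N}^{1+r+n}:j_s\le m\text{ for all }s\}$. By Proposition~\ref{prop:presburger} $S$ is Presburger, and by Theorem~\ref{thm:semilinear} we may assume $S=\beta+\mathbb{N}\nu_1+\dots+\mathbb{N}\nu_q$ with linearly independent $\nu_i\in\mathbb{N}^{1+r+n}$.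

Write $\beta=(b_0,c_0,j^{0})$ and $\nu_i=(b_i,c_i,j^{i})$. From $\beta+h\nu_i\in\Delta$ we get $j^0_s+hj^i_s\le b_0+hb_i$ for all $h\in\mathbb{N}$, and letting $h\to\infty$ gives $j^i_s\le b_i$. So $\beta$ and all $\nu_i$ lie in $\Delta$, and the integers $a_0=\ell(\beta)$ and $a_i=\ell(\nu_i)$ satisfy $0\le a_i\le nb_i$. If $(b_i,c_i)=0$ for some $i\ge1$, then $j^i=0$ and $\nu_i=0$, contrary to linear independence. Hence $(b_i,c_i)\ne0$ for $i\ge1$, which for $r=0$ means $b_i\ge1$. By linear independence each element of $S$ is $\beta+\sum_ih_i\nu_i$ for exactly one $h\in\mathbb{N}^q$, and $\ell$ is linear. So \eqref{eq:series} equals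
\[
p^{a_0}T^{b_0}Z^{c_0}\prod_{i=1}^q\ \sum_{h_i\ge0}\bigl(p^{a_i}T^{b_i}Z^{c_i}\bigr)^{h_i}
=p^{a_0}T^{b_0}Z^{c_0}\prod_{i=1}^q\frac1{1-p^{a_i}T^{b_i}Z^{c_i}},
\]
where the geometric series converge as formal power series because $(b_i,c_i)\ne0$. A finite sum of such terms has the form stated in each theorem.
\end{proof}

\section{Definable sets with nowhere dense boundary}\label{sec:unary}

Call a set \emph{semialgebraic} if it is definable in $(\mathbb{Q}_p;+,\cdot)$ with parameters. A point lies outside $\mathrm{bd}(X)$ if and only if it lies in a ball that is unmixed for $X$. Lemma~\ref{lem:key} bounds maximal unmixed balls, whereas the boundary is seen by mixed balls. A volume count passes from one to the other: few maximal unmixed balls cannot fill many mixed balls.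

\begin{lemma}\label{lem:mixed}
Let $D\subseteq\mathbb{Q}_p$ have at most $\lambda$ maximal unmixed balls of each level, and suppose that all but finitely many points of $\mathbb{Q}_p$ lie in an unmixed ball. Then $D$ has at most $\lambda$ mixed balls of each level.
\end{lemma}

\begin{proof}
Let $B$ be a mixed ball of level $k$ and let $x\in B$ lie in an unmixed ball. The balls of level $\le k$ containing $x$ contain $B$ and are mixed. So the unmixed ball of least level containing $x$ exists, has level $>k$, and is a maximal unmixed ball. Thus any $M$ distinct mixed balls of level $k$ are covered, up to finitely many points, by the maximal unmixed balls of level $>k$. For the Haar measure on $\mathbb{Q}_p$ that gives a ball of level $j$ the mass $p^{-j}$, finite sets are null, and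
\[
Mp^{-k}\le\sum_{j>k}\lambda p^{-j}=\frac{\lambda p^{-k}}{p-1},
\]
so $M\le\lambda$.
\end{proof}

The second hypothesis cannot be dropped: for $D=\mathbb{Z}$ every ball inside $\mathbb{Z}_p$ is mixed, while no ball inside $\mathbb{Z}_p$ is maximal unmixed. This is the reason for the assumption on the boundary in Theorem~\ref{thm:unary}.

\begin{proposition}\label{prop:finite}
Every definable closed set $Y\subseteq\mathbb{Q}_p$ with empty interior is finite.
\end{proposition}

\begin{proof}
The points of $Y$ lie in no unmixed ball, so Lemma~\ref{lem:mixed} does not yet apply to $Y$; we apply it to the thickenings $Y_m=Y+p^m\mathbb{Z}_p$, $m\in\Gamma$. Let $\lambda$ be the bound of Lemma~\ref{lem:key} for this definable family. Suppose $M$ distinct balls of level $k$ meet $Y$. None is contained in $Y$, and the complement of $Y$ is open, so for large $m\ge k$ each of them contains a ball of level $m$ disjoint from $Y$, hence disjoint from $Y_m$. So all $M$ balls are mixed for $Y_m$. Every ball of level $m$ is unmixed for $Y_m$, so Lemma~\ref{lem:mixed} gives $M\le\lambda$. Any finitely many points of $Y$ lie in distinct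 balls of level $k$ for large $k$, so $|Y|\le\lambda$.
\end{proof}

It remains to describe a set with finite boundary near a boundary point. On each sphere around the point the set is a finite union of balls; the issue is that the depth needed to describe it could grow as the spheres shrink.

\begin{proposition}\label{prop:local}
Let $X\subseteq\mathbb{Q}_p$ be definable with finite boundary, and let $c\in\mathbb{Q}_p$. Then $X\cap(c+p^{k_0}\mathbb{Z}_p)$ is semialgebraic for some $k_0$.
\end{proposition}

\begin{proof}
Translate $c$ to $0$ and choose $k_0\ge0$ with $p^{k_0}\mathbb{Z}_p\cap\mathrm{bd}(X)\subseteq\{0\}$. Let $\lambda$ be the bound of Lemma~\ref{lem:key} for the single set $X$. By Lemma~\ref{lem:mixed}, $X$ has at most $\lambda$ mixed balls of each level.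

\emph{Step 1: bounded depth.} For $k\ge k_0$ let $S_k=\{x:v(x)=k\}$, a union of $p-1$ balls of level $k+1$. It is compact and disjoint from $\mathrm{bd}(X)$, so finitely many unmixed balls cover it, and there is a least $e(k)\ge1$ such that $X\cap S_k$ is invariant under $p^{k+e(k)}\mathbb{Z}_p$. If $e(k)\ge2$, then by minimality some ball of level $k+e(k)-1$ inside $S_k$ is mixed, and so are the balls containing it. Hence
\begin{equation}\label{eq:chain}
S_k\text{ contains a mixed ball of level }L\text{ whenever }k+1\le L\le k+e(k)-1 .
\end{equation}
We claim that $e$ is bounded. By \eqref{eq:chain}, several spheres with nearby $k$ and large $e(k)$ produce many mixed balls of one level; Presburger definability ensures that large values of $e$ do occur at nearby $k$. The graph of $e$ is a definable subset of $\mathbb{N}^2$, so it is a finite union of sets $\beta+\mathbb{N}\nu_1+\dots+\mathbb{N}\nu_q$ as in Theorem~\ref{thm:semilinear}. Write $\nu_i=(b_i,c_i)$. If $q\ge2$, the points $\beta+b_2\nu_1$ and $\beta+b_1\nu_2$ of the graph have the same first coordinate, so $b_2c_1=b_1c_2$, contradicting linear independence.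 So $q\le1$, and $b_1\ge1$ when $q=1$, again because the set lies in the graph of a function. If $e$ is unbounded, then one of these finitely many sets is $\beta+\mathbb{N}(P,c_1)$ with $P\ge1$ and $c_1\ge1$, so $e(k)\to\infty$ along an arithmetic progression of difference $P$. Let $M=\lambda+1$ and take consecutive terms $k_i=k_1+(i-1)P$, $i\in[M]$, of this progression with $e(k_i)\ge MP+2$ for all $i$. For $L=k_M+1$ we have
\[
k_i+1\le L\le k_i+(M-1)P+1\le k_i+e(k_i)-1 .
\]
By \eqref{eq:chain} each of the disjoint sets $S_{k_1},\dots,S_{k_M}$ contains a mixed ball of level $L$, which gives $\lambda+1$ mixed balls of level $L$, a contradiction.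

So $e\le e_0$ for some $e_0\ge1$. Let $U=1+p^{e_0}\mathbb{Z}_p$, the kernel of $\mathbb{Z}_p^\times\to(\mathbb{Z}/p^{e_0}\mathbb{Z})^\times$. If $x\in X$ has valuation $k\ge k_0$ and $z\in U$, then $xz\in x+p^{k+e_0}\mathbb{Z}_p\subseteq X$. Thus $X\cap p^{k_0}\mathbb{Z}_p\setminus\{0\}$ is invariant under multiplication by $U$.

\emph{Step 2: separating the valuation from the leading digits.} Membership of $x$ in $X$ now depends only on $v(x)$ and on the class of $p^{-v(x)}x$ modulo $p^{e_0}$. The map $x\mapsto p^{-v(x)}x$ is not definable, since $p^{\mathbb{Z}}$ is not (Remark~\ref{rem:finite}), and we replace it by the cosets of a subgroup of finite index. Let $\mu=|(\mathbb{Z}/p^{e_0}\mathbb{Z})^\times|$ and $H=U\cdot\{y^\mu:y\in\mathbb{Q}_p^\times\}$, a semialgebraic subgroup of $\mathbb{Q}_p^\times$. If $y^\mu z$ with $z\in U$ has valuation $0$, then $y\in\mathbb{Z}_p^\times$, so $y^\mu\in U$. Hence $H\cap\mathbb{Z}_p^\times=U$. As $v(H)=\mu\mathbb{Z}$ and $[\mathbb{Z}_p^\times:U]=\mu$, the index of $H$ is $\mu^2$. For a coset $wH$ let $Q_w=\{v(x):x\in X\cap wH,\ v(x)\ge k_0\}$. Two elements of $wH$ with the same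 valuation differ by a factor in $H\cap\mathbb{Z}_p^\times=U$, so by Step 1
\[
X\cap wH\cap p^{k_0}\mathbb{Z}_p=\{x\in wH:v(x)\in Q_w\}.
\]
The set $Q_w\subseteq\Gamma$ is definable, hence Presburger by Proposition~\ref{prop:presburger}, and $(\Gamma;+,<)$ is interpretable in the field. So the displayed set is semialgebraic, and $X\cap p^{k_0}\mathbb{Z}_p$ is the union of finitely many such sets and possibly $\{0\}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unary}]
The set $\mathrm{bd}(X)$ is closed, and it is definable because balls form a definable basis. It has empty interior by hypothesis, so it is finite by Proposition~\ref{prop:finite}, which is also the last assertion of the theorem.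

By Proposition~\ref{prop:local}, each $c\in\mathrm{bd}(X)$ lies in a ball $B_c$ such that $X\cap B_c$ is semialgebraic. To treat a neighborhood of infinity, let $X'=\{x\ne0:x^{-1}\in X\}$. Inversion is a homeomorphism of $\mathbb{Q}_p^\times$, so $\mathrm{bd}(X')\subseteq\{0\}\cup\{x^{-1}:0\ne x\in\mathrm{bd}(X)\}$ is finite. By Proposition~\ref{prop:local}, $X'\cap p^{k}\mathbb{Z}_p$ is semialgebraic for some $k$, and applying inversion again, so is $X\cap\{x:v(x)\le-k\}$. The rest of the line is contained in the union of the balls $B_c$ and the set $V=p^{-k+1}\mathbb{Z}_p\setminus\bigcup_cB_c$. The set $V$ is semialgebraic, compact, and disjoint from $\mathrm{bd}(X)$, so finitely many unmixed balls cover it, and $X\cap V$ is the intersection of $V$ with the union of the full ones among them. Hence $X$ is a finite union of semialgebraic sets.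

Finally, let $X$ be a Boolean combination of definable open sets $U_1,\dots,U_s$. A point outside $\bigcup_i\mathrm{bd}(U_i)$ has a neighborhood on which every indicator function $1_{U_i}$ is constant, so $\mathrm{bd}(X)\subseteq\bigcup_i\mathrm{bd}(U_i)$. Each $\mathrm{bd}(U_i)=\mathrm{cl}(U_i)\setminus U_i$ is closed and has empty interior, since an open set meeting $\mathrm{cl}(U_i)$ meets $U_i$. A finite union of closed sets with empty interior has empty interior, so the hypothesis of the theorem holds for $X$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DG}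
Dolich and Goodrick, \emph{Strong theories of ordered abelian groups}, Fund. Math. 236 (2017).

\bibitem{ES}
Eilenberg and Sch\"utzenberger, \emph{Rational sets in commutative monoids}, J. Algebra 13 (1969).

\bibitem{Ito}
Ito, \emph{Every semilinear set is a finite union of disjoint linear sets}, J. Comput. System Sci. 3 (1969).

\bibitem{MV}
Michaux and Villemaire, \emph{Presburger arithmetic and recognizability of sets of natural numbers by automata: new proofs of Cobham's and Semenov's theorems}, Ann. Pure Appl. Logic 77 (1996).

\bibitem{Okura}
Koki Okura, \emph{Distal Expansions of the Integers and the $p$-adic Fields}, arXiv:2603.19786 (2026).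

\end{thebibliography}
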